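\title{Free Bogoljubov crossed products by the integers do not remember the eigenvalue group}

\begin{abstract}
An orthogonal representation $\pi$ of $\mathbb{Z}$ on a real Hilbert space $H$ gives, through Voiculescu's free Gaussian functor, an action of $\mathbb{Z}$ on $\Gamma(H)''\cong L(\mathbb{F}_{\dim H})$ and a crossed product $M_\pi$. It was conjectured that for infinite dimensional, faithful, almost periodic $\pi$ the abstract isomorphism class of the group $\Lambda_\pi$ generated by the eigenvalues is a complete invariant of $M_\pi$. We disprove this: all these crossed products are isomorphic. More generally, for faithful almost periodic $\pi$ the algebra $M_\pi$ depends only on $\dim H$, and infinite dimensional almost periodic representations give exactly two isomorphism classes. The proof writes $M_\pi$ as a crossed product of $L^\infty(\mathbb{T})$ by a free group acting by rotations, and then cuts and reglues the free generators along an orbit equivalence.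
\end{abstract}

\section{Introduction}

\subsection{The question}

All Hilbert spaces are separable; we write $\dim H=\infty$ when the dimension is $\aleph_0$. Let $H$ be a real Hilbert space with complexification $H_{\mathbb{C}}$. On the full Fock space $\mathbb{C}\Omega\oplus\bigoplus_{n\ge1}H_{\mathbb{C}}^{\otimes n}$ let $l(\xi)$ be the creation operator, $l(\xi)\Omega=\xi$ and $l(\xi)\eta=\xi\otimes\eta$, and put $s(\xi)=l(\xi)+l(\xi)^*$. Voiculescu's \emph{free Gaussian functor} assigns to $H$ the von Neumann algebra $\Gamma(H)''$ generated by the operators $s(\xi)$, $\xi\in H$. The vacuum state $\tau=\langle\,\cdot\,\Omega,\Omega\rangle$ is a faithful normal trace on it, and $\Gamma(H)''\cong L(\mathbb{F}_{\dim H})$, the von Neumann algebra of the free group on $\dim H$ generators. An orthogonal operator $U$ on $H$ induces the trace preserving automorphism $\Gamma(U)$ with $\Gamma(U)(s(\xi))=s(U\xi)$.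

An orthogonal representation $\pi$ of $\mathbb{Z}$ on $H$ therefore gives an action $n\mapsto\Gamma(\pi(n))$ of $\mathbb{Z}$ on $\Gamma(H)''$, called a \emph{free Bogoljubov action}. The \emph{free Bogoljubov crossed product} is
\[
M_\pi=\Gamma(H,\mathbb{Z},\pi)''=\Gamma(H)''\rtimes\mathbb{Z}.
\]
It is generated by $\Gamma(H)''$ and a unitary $u$ with $us(\xi)u^*=s(\pi(1)\xi)$. The question is how much of $\pi$ can be recovered from $M_\pi$.

The closed span of the finite dimensional invariant subspaces of $H$ carries the \emph{almost periodic part} $\pi_{\mathrm{ap}}$ of $\pi$, and its orthogonal complement carries the \emph{weakly mixing part}. The representation is \emph{almost periodic} if $\pi=\pi_{\mathrm{ap}}$, equivalently if $H_{\mathbb{C}}$ is the closed span of eigenvectors of the complexification of $\pi(1)$. The eigenvalues lie in the circle group $\mathbb{T}$, and $\Lambda_\pi\le\mathbb{T}$ denotes the subgroup that they generate. The representation is \emph{faithful} if $n\mapsto\pi(n)$ is injective; for almost periodic $\pi$ this means that $\Lambda_\pi$ is infinite (Lemma~\ref{lem:Lambda}).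

The group $\Lambda_\pi$, rather than the set of eigenvalues, is the natural datum: it is the set of eigenvalues of the automorphism $\Gamma(\pi(1))$ on $L^2(\Gamma(H)'',\tau)$ (Remark~\ref{rem:spectrum}), so the \emph{action} knows $\Lambda_\pi$ as a subset of $\mathbb{T}$. The crossed product also knows something about it. For $H=\mathbb{R}$ and $\Lambda_\pi=\{1\}$ the algebra $M_\pi$ is abelian, while for $\Lambda_\pi=\{\pm1\}$ we have $usu^*=-s$ for the generator $s$ and $M_\pi$ is not abelian. If $\Lambda_\pi$ is finite of order $m$, then $u^m$ is central and $M_\pi$ is not a factor, while for infinite $\Lambda_\pi$ it is a factor (Theorem~\ref{thm:B}(a)). In the other direction, the following is known.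

\begin{quote}
\emph{The isomorphism class of $M_\pi$ depends at most on the weakly mixing part of $\pi$, the dimension of $\pi_{\mathrm{ap}}$, and the group $\Lambda_{\pi_{\mathrm{ap}}}$ as a concrete subgroup of $\mathbb{T}$.}
\end{quote}

So for infinite dimensional almost periodic $\pi$ the subgroup $\Lambda_\pi\le\mathbb{T}$ determines $M_\pi$, and one has to decide which part of it survives. The position of $\Lambda_\pi$ in the circle is read off from the particular unitary $u$, which an abstract isomorphism of crossed products need not respect; the group structure looks more robust. This is the guess made by the following conjecture, posed in \cite{Raum}.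

\begin{quote}
\textbf{Conjecture.} \emph{Let $\pi$ and $\rho$ be infinite dimensional, faithful, almost periodic orthogonal representations of $\mathbb{Z}$ on separable real Hilbert spaces. Then $M_\pi\cong M_\rho$ if and only if $\Lambda_\pi\cong\Lambda_\rho$ as abstract groups.}
\end{quote}

\subsection{Results}

The ``if'' direction of the conjecture holds, but only because the ``only if'' direction fails completely.

\begin{theorem}\label{thm:A}
If $\pi$ and $\rho$ are infinite dimensional, faithful, almost periodic orthogonal representations of $\mathbb{Z}$ on separable real Hilbert spaces, then $M_\pi\cong M_\rho$.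
\end{theorem}

For a concrete counterexample to the conjecture, let $\pi$ be the direct sum of infinitely many copies of the rotation of $\mathbb{R}^2$ by $e^{2\pi i\sqrt2}$, and let $\rho$ be the direct sum of $\pi$ and the rotation by $e^{2\pi i\sqrt3}$. Both are infinite dimensional, faithful and almost periodic. Since $1,\sqrt2,\sqrt3$ are linearly independent over $\mathbb{Q}$, we have $\Lambda_\pi\cong\mathbb{Z}$ and $\Lambda_\rho\cong\mathbb{Z}^2$, and yet $M_\pi\cong M_\rho$.

The group $\Lambda_\pi$ is forgotten in finite dimension as well. To say what remains, we introduce a one-parameter family of model algebras. Fix $X_0=[0,1)$ with Lebesgue measure, $A_0=L^\infty(X_0)$, and an ergodic measure preserving automorphism $T_0$ of $X_0$. Let $\mathbb{F}$ be the free group on generators $w,\ell_1,\ell_2,\dots$, acting on $X_0$ with $w$ acting by $T_0$ and every $\ell_j$ acting trivially; the same letters denote the canonical unitaries of $A_0\rtimes\mathbb{F}$. Put $N_\infty=A_0\rtimes\mathbb{F}$. For $1\le\kappa<\infty$ put $r=\kappa-\lfloor\kappa\rfloor$ and let $N_\kappa\subset A_0\rtimes\mathbb{F}$ be the von Neumann algebra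 generated by
\[
A_0,\qquad w,\qquad \ell_1,\dots,\ell_{\lfloor\kappa\rfloor-1},\qquad \ell_{\lfloor\kappa\rfloor}1_{[0,r)} .
\]
For an integer $d$ the last element is $0$ and $N_d=A_0\rtimes\mathbb{F}_d$. For a II$_1$ factor $N$ we write $N^t$ for its amplification by $t>0$; this and the fundamental group are recalled in Section~\ref{sec:amp}.

\begin{theorem}\label{thm:B}
Let $\pi$ be an almost periodic orthogonal representation of $\mathbb{Z}$ of dimension $d\in\{1,2,\dots,\infty\}$.
\begin{itemize}
\item[(a)] If $\pi$ is faithful (so $d\ge2$), then $M_\pi\cong N_d$, by an isomorphism carrying $L(\mathbb{Z})$ onto $A_0$. So $M_\pi$ depends only on $d$, and it is a \emph{II}$_1$ factor.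
\item[(b)] If $\pi(1)$ has finite order $m$, then $M_\pi\cong L^\infty([0,1])\,\overline{\otimes}\,M_m(\mathbb{C})\otimes L(\mathbb{F}_{1+m(d-1)})$. For $d=\infty$ this is $L^\infty([0,1])\,\overline{\otimes}\,L(\mathbb{F}_\infty)$.
\item[(c)] For infinite dimensional almost periodic $\pi$ and $\rho$ we have $M_\pi\cong M_\rho$ if and only if $\pi$ and $\rho$ are both faithful or both non-faithful. There are exactly two isomorphism classes.
\item[(d)] For $1<\kappa\le\infty$ the algebra $N_\kappa$ is a \emph{II}$_1$ factor, and $N_\kappa^t\cong N_{1+(\kappa-1)/t}$ for all $t>0$. So $N_\infty$ has fundamental group $\mathbb{R}_+^*$. All $N_\kappa$ with $1<\kappa<\infty$ are stably isomorphic and share one fundamental group $\mathcal{F}$. For finite $d,d'\ge2$ we have $N_d\cong N_{d'}$ if and only if $\frac{d-1}{d'-1}\in\mathcal{F}$.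
\item[(e)] Let $\sigma=\sigma_{\mathrm{ap}}\oplus k\cdot\ell^2_{\mathbb{R}}(\mathbb{Z})$, with $\sigma_{\mathrm{ap}}$ faithful almost periodic of dimension $d$ and $k\in\{0,1,\dots,\infty\}$ copies of the regular representation. Then $M_\sigma\cong N_d*L(\mathbb{F}_k)$, which again does not depend on $\Lambda_{\sigma_{\mathrm{ap}}}$.
\end{itemize}
\end{theorem}

We do not determine $\mathcal{F}$; that is, we do not decide whether $N_d\not\cong N_{d'}$ for finite $d\ne d'$.

\subsection{The method}

The first step exchanges the roles of the two pieces of the crossed product. The algebra $A=L(\mathbb{Z})$ is $L^\infty(\mathbb{T})$, and for almost periodic $\pi$ the algebra $\Gamma(H)''$ is generated by free Haar unitaries that act on $A$ by rotations through elements of $\Lambda_\pi$. Thus $M_\pi$ is a crossed product $L^\infty(\mathbb{T})\rtimes\mathbb{F}_d$ (Section~\ref{sec:circle}). The second step forgets the free group. Its generators can be cut into partial isometries by projections of $A$, and the pieces can be reassembled into other free generators that move the points of $\mathbb{T}$ along the same orbits in a different way (Sections~\ref{sec:four}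 and~\ref{sec:bases}). What survives is the orbit equivalence relation of $\Lambda_\pi$ on $\mathbb{T}$, and by the theorems of Ornstein--Weiss and Dye this relation is the same for all infinite $\Lambda_\pi$. Cutting and gluing alone already refute the conjecture (Section~\ref{sec:short}). Sections~\ref{sec:swap} and~\ref{sec:normal} add two further changes of generators and arrive at a normal form, Theorem~\ref{thm:normal}, in which a single number remains: the total measure of the supports of the generators, which is $d$ for $M_\pi$. Theorems~\ref{thm:A} and~\ref{thm:B} are deduced from it in Sections~\ref{sec:class}--\ref{sec:regular}, without using the known result quoted above.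

\section{Background}\label{sec:background}

\subsection{Traces, freeness and crossed products}

A \emph{tracial von Neumann algebra} is a pair $(M,\tau)$ with $\tau$ a faithful normal tracial state; $\|x\|_2=\tau(x^*x)^{1/2}$. For a von Neumann subalgebra $A\subset M$ there is a unique normal conditional expectation $E\colon M\to A$ with $\tau(E(x)a)=\tau(xa)$ for $a\in A$, and $E(axb)=aE(x)b$ for $a,b\in A$. All our isomorphisms come from the following consequence of the GNS construction.

\smallskip
\noindent\textbf{Moment principle.} \emph{If $(M,\tau)$ and $(M',\tau')$ are generated by families $(x_i)_{i\in I}$ and $(x'_i)_{i\in I}$, and every monomial in the $x_i,x_i^*$ has the same trace as the corresponding monomial in the $x'_i,x_i'^*$, then $x_i\mapsto x_i'$ extends to a trace preserving isomorphism $M\to M'$.}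
\smallskip

Subalgebras $(P_i)_{i\in I}$ of $(M,\tau)$ are \emph{free} if $\tau(x_1\cdots x_n)=0$ whenever $n\ge1$, $x_j\in P_{i_j}$, $\tau(x_j)=0$ and $i_1\ne i_2\ne\dots\ne i_n$ (neighbors distinct). If they also generate $M$, then $M=*_iP_i$ is their free product, which is determined by the $(P_i,\tau)$. A \emph{Haar unitary} is a unitary $v$ with $\tau(v^n)=0$ for $n\ne0$. For Haar unitaries $(v_j)_{j\in J}$ generating free subalgebras, every nonempty reduced word in the $v_j^{\pm1}$ has trace $0$. If a self-adjoint element $a$ has a nonatomic distribution, with distribution function $F$, then $F(a)$ is uniformly distributed on $[0,1]$ and $F$ is injective off a null set, so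
\begin{equation}\label{eq:haar}
e^{2\pi iF(a)}\ \text{is a Haar unitary that generates}\ \{a\}''.
\end{equation}
For a unit vector $\xi$, the element $s(\xi)$ is \emph{semicircular}: its distribution is $\frac1{2\pi}\sqrt{4-x^2}\,dx$ on $[-2,2]$. If $s_1,s_2$ are free semicircular elements, then $(s_1+is_2)/\sqrt2$ is called \emph{circular}. We use three facts due to Voiculescu.
\begin{itemize}
\item[(V1)] $\Gamma(\bigoplus_iH_i)''=*_i\,\Gamma(H_i)''$, naturally in the $H_i$: the subalgebras generated by the $s(H_i)$ are copies of $\Gamma(H_i)''$, are free, and generate.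
\item[(V2)] A circular element has polar decomposition $c=v|c|$ with $v$ a Haar unitary $*$-free from $|c|$, and $|c|$ has a nonatomic distribution.
\item[(V3)] $M_m(\mathbb{C})\otimes L(\mathbb{F}_\infty)\cong L(\mathbb{F}_\infty)$.
\end{itemize}

Let a countable group $G$ act on $(P,\tau)$ by trace preserving automorphisms $\alpha_g$. The \emph{crossed product} $P\rtimes G$ is the tracial von Neumann algebra generated by $P$ and a unitary representation $(u_g)_{g\in G}$ with $u_gxu_g^*=\alpha_g(x)$ and $\tau(xu_g)=0$ for $x\in P$, $g\ne e$. The last condition says that the expectation of $u_g$ onto $P$ vanishes. By the moment principle these properties characterize $P\rtimes G$. Every $x\in P\rtimes G$ has an expansion $x=\sum_gx_gu_g$ in $\|\cdot\|_2$ with unique coefficients $x_g\in P$, and $\sum_g\|x_g\|_2^2=\|x\|_2^2$. A measure preserving action of $G$ on $(X,\mu)$ acts on $L^\infty(X)$ by $\alpha_g(a)=a\circ g^{-1}$.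

\subsection{Measured equivalence relations}

Let $(X,\mu)$ be a standard probability space. Statements about sets and maps are modulo null sets, and index sets are countable. A \emph{partial isomorphism} is a measure preserving Borel bijection $\varphi\colon\operatorname{dom}\varphi\to\operatorname{ran}\varphi$ between Borel subsets of $X$. Compositions are taken on the largest set where they make sense.

Let $(\varphi_e)_{e\in I}$ be a family of partial isomorphisms. For a word $\omega=e_1^{\varepsilon_1}\cdots e_n^{\varepsilon_n}$ with $e_j\in I$ and $\varepsilon_j=\pm1$, put $\varphi_\omega=\varphi_{e_1}^{\varepsilon_1}\circ\dots\circ\varphi_{e_n}^{\varepsilon_n}$, with $\varphi_\emptyset=\mathrm{id}_X$. The word is \emph{reduced} if it has no subword $ee^{-1}$ or $e^{-1}e$, and $\overline\omega$ denotes the reduced word that represents the same element of the free group $\mathbb{F}_I$. Canceling a pair of letters can only enlarge the domain, so $\varphi_\omega$ is a restriction of $\varphi_{\overline\omega}$. The relation \emph{generated} by the family is $\mathcal{S}=\{(x,\varphi_\omega(x)) : \omega\text{ a word},\ x\in\operatorname{dom}\varphi_\omega\}$,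 with classes $[x]_{\mathcal{S}}$. The orbit relation of a measure preserving action of a countable group is an example. The relation $\mathcal{S}$ is \emph{ergodic} if every Borel set that is a union of classes is null or conull, and \emph{hyperfinite} if it is an increasing union of Borel equivalence relations with finite classes. We use two theorems.
\begin{itemize}
\item[(OW)] (Ornstein--Weiss) The orbit relation of a probability measure preserving action of a countable amenable group is hyperfinite.
\item[(D)] (Dye) Any two ergodic hyperfinite relations $\mathcal{S},\mathcal{S}'$ as above on standard nonatomic probability spaces $X,X'$ are isomorphic: there is a measure preserving isomorphism $\theta\colon X\to X'$ with $\theta([x]_{\mathcal{S}})=[\theta(x)]_{\mathcal{S}'}$ for almost every $x$.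
\end{itemize}

\begin{lemma}\label{lem:rel}
Let $\mathcal{S}$ be generated by $(\varphi_e)_{e\in I}$.
\begin{itemize}
\item[(i)] If $\psi\colon B\to X$ is a Borel injection with $(x,\psi(x))\in\mathcal{S}$ for $x\in B$, then $B=\bigsqcup_\omega D_\omega$ over reduced words $\omega$, with $D_\omega\subset\operatorname{dom}\varphi_\omega$ and $\psi=\varphi_\omega$ on $D_\omega$. In particular $\psi$ preserves the measure.
\item[(ii)] If $\mathcal{R}\subset\mathcal{S}$ is a Borel equivalence relation with finite classes and $f\ge0$ is Borel, then $\int f\,d\mu=\int|[x]_{\mathcal{R}}|^{-1}\sum_{y\in[x]_{\mathcal{R}}}f(y)\,d\mu(x)$.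
\item[(iii)] If $\mu$ is nonatomic and $\mathcal{S}$ is ergodic, then almost every class is infinite. In particular an ergodic automorphism $T$ of a nonatomic space is aperiodic: $T^nx\ne x$ for $n\ne0$ and almost every $x$.
\item[(iv)] If $T$ is an ergodic automorphism and $\mu(D)=\mu(D')$, then there is a partition $D=\bigsqcup_{n\in\mathbb{Z}}D_n$ with $D'=\bigsqcup_nT^nD_n$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Enumerate the reduced words and put $x$ into $D_\omega$ for the first $\omega$ with $\varphi_\omega(x)=\psi(x)$.

(ii) In the same way $\mathcal{S}$ is a disjoint union of graphs of restrictions of the maps $\varphi_\omega$. Since each of them preserves the measure, $\int\sum_yF(x,y)\,d\mu(x)=\int\sum_xF(x,y)\,d\mu(y)$ for Borel $F\ge0$ on $\mathcal{S}$. Take $F(x,y)=1_{\mathcal{R}}(x,y)f(y)/|[x]_{\mathcal{R}}|$.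

(iii) Otherwise almost every class is finite, by ergodicity. Let $Y$ be the set of minima of classes for a Borel linear order on $X$. The union of the classes that meet a null set is null, so $\mu(Y)>0$. Split $Y$ into two nonnull sets; the classes that meet them form two disjoint nonnull invariant sets, against ergodicity.

(iv) Enumerate $\mathbb{Z}$ as $n_1,n_2,\dots$ and let $D_{n_k}$ be the set of $x\in D\setminus\bigcup_{j<k}D_{n_j}$ with $T^{n_k}x\in D'\setminus\bigcup_{j<k}T^{n_j}D_{n_j}$. The unused parts $R\subset D$ and $R'\subset D'$ have equal measure, and $R\cap T^{-n}R'=\emptyset$ for all $n$, because such a point would have been put into $D_n$. By ergodicity $R$ and $R'$ are null.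
\end{proof}

\section{From rotations of $H$ to rotations of the circle}\label{sec:circle}

Let $\pi$ be almost periodic. Then $H$ is an orthogonal sum of finite dimensional invariant subspaces: if a maximal orthogonal family of such subspaces had a nonzero complement, the projection onto the complement would commute with $\pi$ and map some finite dimensional invariant subspace onto a nonzero one. By the normal form of orthogonal matrices we can thus write $H=\bigoplus_iH_i$, where each $H_i$ is a \emph{line} with $\pi(1)=\pm1$ or a \emph{plane} $\mathbb{R}^2$ on which $\pi(1)$ is the rotation by some $\lambda\in\mathbb{T}$. We allow $\lambda=\pm1$. The eigenvalues of the complexification are the signs of the lines and the numbers $\lambda,\bar\lambda$ of the planes.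

\begin{lemma}\label{lem:Lambda}
Let $\pi$ be almost periodic. If $\Lambda_\pi$ is finite, it is cyclic and its order is the order of $\pi(1)$; and $\pi$ is faithful if and only if $\Lambda_\pi$ is infinite. A countable infinite subgroup $\Lambda\le\mathbb{T}$ acts freely and ergodically on $\mathbb{T}$ by translation, and its orbit relation $\mathcal{R}_\Lambda$ is hyperfinite.
\end{lemma}

\begin{proof}
For $k\ge1$ we have $\pi(k)=1$ if and only if all eigenvalues are $k$-th roots of unity, that is, if and only if $\Lambda_\pi$ lies in the cyclic group of $k$-th roots of unity. This gives the first two claims. Translations are free. If $f\in L^2(\mathbb{T})$ is $\Lambda$-invariant, its Fourier coefficients satisfy $\hat f(n)=\lambda^n\hat f(n)$ for all $\lambda\in\Lambda$; for $n\ne0$ some $\lambda$ in the infinite group $\Lambda$ has $\lambda^n\neq1$, so $f$ is constant. Abelian groups are amenable, so (OW) applies.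
\end{proof}

Let $A=L(\mathbb{Z})=\{u\}''\subset M_\pi$. Since $u$ is a Haar unitary, $A=L^\infty(\mathbb{T})$ with Haar measure, $u$ being the coordinate function $z$. An element $x\in\Gamma(H)''$ with $uxu^*=\lambda x$ satisfies $xu=\bar\lambda ux$, so it intertwines $A$ with its rotation. The generators $s(\xi)$ are neither unitaries nor, in general, eigenvectors; the next proposition replaces them by generators that are both. This is the place where almost periodicity is used.

\begin{proposition}\label{prop:circle}
Let $\pi$ be almost periodic of dimension $d$, with a decomposition into lines and planes as above. Then $\Gamma(H)''$ is generated by $d$ free Haar unitaries $v_j$ with $uv_ju^*=\lambda_jv_j$, $\lambda_j\in\mathbb{T}$. A line with $\pi(1)=\pm1$ contributes one unitary, with $\lambda_j=\pm1$. A plane with rotation $\lambda$ contributes two, with $\lambda_j=\lambda$ and $\lambda_j=1$. The $\lambda_j$ generate $\Lambda_\pi$, and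
\[
M_\pi= L^\infty(\mathbb{T})\rtimes\mathbb{F}_d ,
\]
where $L^\infty(\mathbb{T})=A$ and the $j$-th generator of $\mathbb{F}_d$ acts by $z\mapsto\lambda_jz$ and is implemented by $v_j$.
\end{proposition}

\begin{proof}
Put $\alpha=\Gamma(\pi(1))$. By (V1) it suffices to find the unitaries for each summand.

\emph{A plane with rotation $\lambda=\cos t+i\sin t$.} Let $s_1,s_2$ be the free semicircular elements of the standard basis. Then $\alpha(s_1)=\cos t\,s_1+\sin t\,s_2$ and $\alpha(s_2)=-\sin t\,s_1+\cos t\,s_2$. The element $c=(s_1-is_2)/\sqrt2$ is circular, because $-s_2$ is again semicircular, and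
\[
\sqrt2\,\alpha(c)=(\cos t+i\sin t)s_1+(\sin t-i\cos t)s_2=\lambda(s_1-is_2).
\]
So $\alpha(c)=\lambda c$. By uniqueness of the polar decomposition $c=v|c|$ we get $\alpha(|c|)=|c|$ and $\alpha(v)=\lambda v$. By (V2), $v$ is a Haar unitary free from $|c|$, and by \eqref{eq:haar} the algebra $\{|c|\}''$ is generated by a Haar unitary $h$, which is fixed by $\alpha$. The pair $v,h$ generates $\{c\}''=\{s_1,s_2\}''$.

\emph{A line with $\pi(1)=1$.} Apply \eqref{eq:haar} to the semicircular generator $s$.

\emph{A line with $\pi(1)=-1$.} Here $\alpha(s)=-s$. Let $\nu$ be the semicircle law and define $f(x)=e^{2\pi i\nu((0,x])}$ for $0<x\le2$ and $f(-x)=-f(x)$. Then $f$ maps $(0,2]$ onto the upper half circle and $[-2,0)$ onto the lower one, it is injective, and it pushes $\nu$ to Haar measure. So $v=f(s)$ is a Haar unitary generating $\{s\}''$, and $\alpha(v)=f(-s)=-v$.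

The list of eigenvalues shows that the $\lambda_j$ generate $\Lambda_\pi$. Next, $v_juv_j^*=v_j(uv_j^*u^*)u=\bar\lambda_ju$. Since $u$ is the function $z$, this says that $v_jav_j^*=a\circ\varphi_j^{-1}$ for $a\in A$, with $\varphi_j(z)=\lambda_jz$. Finally, let $x$ be a nonempty reduced word in the $v_j^{\pm1}$. Then $\tau(x)=0$ by freeness, and $\tau(u^nx)=0$ for $n\ne0$ because $x\in\Gamma(H)''$. Hence $\tau(ax)=0$ for all $a\in A$, and the characterization of crossed products applies.
\end{proof}

\begin{remark}\label{rem:spectrum}
Let $q\colon\mathbb{F}_d\to\Lambda_\pi$ be the surjection that sends the $j$-th generator to $\lambda_j$. The reduced words in the $v_j^{\pm1}$ form an orthonormal basis of $L^2(\Gamma(H)'',\tau)$, and the word representing $g$ is an eigenvector of $\Gamma(\pi(1))$ with eigenvalue $q(g)$. So the set of eigenvalues is $\Lambda_\pi$.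
\end{remark}

The case of finite $\Lambda_\pi$ can be settled at once.

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
By Lemma~\ref{lem:Lambda}, $\Lambda=\Lambda_\pi$ is the group of $m$-th roots of unity. Let $Y=\{e^{2\pi it}:0\le t<1/m\}$ with normalized arc length. The map $(y,\lambda)\mapsto\lambda y$ identifies $Y\times\Lambda$ with $\mathbb{T}$, and $\mathbb{F}_d$ acts on the second coordinate only. So Proposition~\ref{prop:circle} gives $M_\pi\cong L^\infty(Y)\,\overline{\otimes}\,Q$ with $Q=\ell^\infty(\Lambda)\rtimes\mathbb{F}_d$, and $L^\infty(Y)\cong L^\infty([0,1])$. Let $K=\ker q$, let $p\in\ell^\infty(\Lambda)$ be the indicator function of $1$, and choose $g_\lambda\in q^{-1}(\lambda)$. The elements $u_{g_\lambda}pu_{g_{\lambda'}}^*$ form a system of $m\times m$ matrix units whose diagonal consists of the minimal projections of $\ell^\infty(\Lambda)$, so $Q\cong M_m(\mathbb{C})\otimes pQp$. We have $pu_gp=0$ for $g\notin K$, while $u_g$ commutes with $p$ for $g\in K$ and $\tau(pu_g)=0$ for $g\ne e$. Hence $pQp\cong L(K)$. By the Nielsen--Schreier theorem, the index $m$ subgroup $K$ is free of rank $1+m(d-1)$. For $d=\infty$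 apply (V3).
\end{proof}

For $d=\infty$ the order $m$ of $\Lambda_\pi$ has disappeared from the answer, so the statement of the conjecture already fails without the hypothesis of faithfulness. We now turn to infinite $\Lambda_\pi$.

\section{The idea on four points}\label{sec:four}

In Proposition~\ref{prop:circle} the group $\Lambda_\pi$ is the image of $\mathbb{F}_d$ in the automorphism group of $(\mathbb{T},\text{Haar})$. To see how a crossed product can forget this image, we take the smallest order for which there are two groups. Let $X=\{0,1,2,3\}$ with the uniform measure, $A=\ell^\infty(X)$, and let $\mathbb{F}_4$ have generators $g_0,\dots,g_3$. In the first action $g_j$ sends $x$ to $x+j\bmod4$. In the second it sends $x$ to $x\oplus j$, the sum of binary expansions without carry. The images are $\mathbb{Z}/4$ and $(\mathbb{Z}/2)^2$. Let $M$ and $M'$ be the two crossed products. We claim that there is an isomorphism $M'\to M$ that is the identity on $A$.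

Let $u_0,\dots,u_3\in M$ be the canonical unitaries. Cut them into the sixteen pieces $u_j1_{\{x\}}$. There is exactly one piece for each ordered pair $(x,y)$, with source $1_{\{x\}}$ and range $1_{\{y\}}$, namely the one with $j=y-x$. The two groups sort the sixteen pairs in two ways (row $x$, column $y$):
\[
y-x:\quad
\begin{array}{c|cccc}
 &0&1&2&3\\ \hline
0&0&1&2&3\\
1&3&0&1&2\\
2&2&3&0&1\\
3&1&2&3&0
\end{array}
\qquad\qquad
x\oplus y:\quad
\begin{array}{c|cccc}
 &0&1&2&3\\ \hline
0&0&1&2&3\\
1&1&0&3&2\\
2&2&3&0&1\\
3&3&2&1&0
\end{array}
\]
Adding the pieces according to the left table gives back the $u_j$. Adding them according to the right table gives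
\[
w_0=u_0,\qquad w_1=u_11_{\{0,2\}}+u_31_{\{1,3\}},\qquad w_2=u_2,\qquad w_3=u_31_{\{0,2\}}+u_11_{\{1,3\}} .
\]
These are unitaries with $w_j1_{\{x\}}w_j^*=1_{\{x\oplus j\}}$. Together with $A$ they generate $M$, since $u_1=w_11_{\{0,2\}}+w_31_{\{1,3\}}$ and $u_3=w_31_{\{0,2\}}+w_11_{\{1,3\}}$. It remains to see that reduced words in the $w_j$ have expectation zero onto $A$. The danger is visible in $w_1w_3^*$, whose expansion contains $u_1$ next to $u_1^*$. But
\[
w_1w_3^*=u_11_{\{0,2\}}u_3^*+u_31_{\{1,3\}}u_1^*+u_11_{\{0,2\}}1_{\{1,3\}}u_1^*+u_31_{\{1,3\}}1_{\{0,2\}}u_3^* ,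
\]
and the two terms that could cancel are zero. In general, if $W$ is a nonempty reduced word in the $w_j^{\pm1}$, then $W1_{\{x\}}$ is a nonzero product of pieces and adjoints of pieces, and equals $U1_{\{x\}}$ for the corresponding word $U$ in the $u_i^{\pm1}$. A cancellation in $U$ would come from two pieces of one $u_i$ that belong to different $w_j$. Such pieces have disjoint sources and disjoint ranges, so the product would vanish. Hence $U$ is reduced and $E(W)1_{\{x\}}=E(U)1_{\{x\}}=0$. By the characterization of crossed products, $M$ is the crossed product of the second action.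

Two things were used: the two groups act freely with the same orbits, and there is one free generator for each group element. For infinite subgroups of $\mathbb{T}$ the first is provided by Dye's theorem. The second holds for special representations (Section~\ref{sec:short}) and has to be circumvented in general. Since cutting leads out of the class of unitaries, we first set up a notion of free generators that allows partial isometries.

\section{Free bases over an abelian subalgebra}\label{sec:bases}

Let $(M,\tau)$ be a tracial von Neumann algebra and $A=L^\infty(X,\mu)\subset M$ a unital subalgebra with $\tau|_A=\int\cdot\,d\mu$ and $(X,\mu)$ standard. Let $E\colon M\to A$ be the expectation. Let $\mathcal{GN}(A)$ be the set of partial isometries $v\in M$ with $v^*v,vv^*\in A$ and $vAv^*=Avv^*$. For such $v$ the map $a\mapsto vav^*$ is a trace preserving isomorphism $Av^*v\to Avv^*$, so it comes from a partial isomorphism $\varphi_v$ with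
\[
v^*v=1_{\operatorname{dom}\varphi_v},\qquad vv^*=1_{\operatorname{ran}\varphi_v},\qquad vav^*=(a\circ\varphi_v^{-1})1_{\operatorname{ran}\varphi_v}.
\]
The set $\mathcal{GN}(A)$ is closed under products and adjoints, with $\varphi_{vw}=\varphi_v\varphi_w$ and $\varphi_{v^*}=\varphi_v^{-1}$. The algebra $A$ is not assumed maximal abelian, so $v$ carries more information than $\varphi_v$: an element with $\varphi_v=\mathrm{id}_D$, which we call a \emph{loop} on $D$, commutes with $A$ but need not lie in $A$. We use the following rules.

\emph{Moving functions.} $av=v(v^*av)$ with $v^*av=(a\circ\varphi_v)1_{\operatorname{dom}\varphi_v}\in A$. So in any product of elements of $\mathcal{GN}(A)$ and of $A$, the elements of $A$ can be moved to the right end, and the result depends only on the functions and the partial isomorphisms.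

\emph{Pieces.} For $D\subset\operatorname{dom}\varphi_v$ the \emph{piece} $v1_D$ lies in $\mathcal{GN}(A)$, with partial isomorphism $\varphi_v|_D$. Its adjoint $1_Dv^*=v^*1_{\varphi_v(D)}$ is a piece of $v^*$.

\emph{Sums.} If $v_k\in\mathcal{GN}(A)$ have pairwise disjoint domains and pairwise disjoint ranges, then $v_k^*v_l=0$ and $v_kav_l^*=0$ for $k\ne l$, $a\in A$. The partial sums of $\sum_kv_k$ are partial isometries and converge in $\|\cdot\|_2$, hence $*$-strongly, to some $v$, and $vav^*=\sum_kv_kav_k^*$. So $v\in\mathcal{GN}(A)$, $\varphi_v=\bigsqcup_k\varphi_{v_k}$, and $v_k=v1_{\operatorname{dom}\varphi_{v_k}}$.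

\emph{Expansion.} Let $y=y_1\cdots y_n$ with $y_j\in\mathcal{GN}(A)$, and let $(P_{j,k})_k$ be a partition of $\operatorname{dom}\varphi_{y_j}$ for each $j$. For a multi-index $\mathbf{k}=(k_1,\dots,k_n)$, moving projections to the right gives
\begin{equation}\label{eq:expand}
(y_11_{P_{1,k_1}})\cdots(y_n1_{P_{n,k_n}})=y1_{D(\mathbf{k})},
\end{equation}
where $D(\mathbf{k})$ is the set of $x\in\operatorname{dom}\varphi_y$ with $\varphi_{y_{j+1}\cdots y_n}(x)\in P_{j,k_j}$ for all $j$. The sets $D(\mathbf{k})$ partition $\operatorname{dom}\varphi_y$. We call the products \eqref{eq:expand} the \emph{terms} of $y$. Since $E(y1_{D(\mathbf{k})})=E(y)1_{D(\mathbf{k})}$, we have $E(y)=0$ as soon as every term has expectation zero.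

For a family $(v_e)_{e\in I}$ in $\mathcal{GN}(A)$ put $\varphi_e=\varphi_{v_e}$, and for a word $\omega=e_1^{\varepsilon_1}\cdots e_n^{\varepsilon_n}$ let $v_\omega$ be the corresponding product, where $e^{-1}$ stands for $v_e^*$ and $v_\emptyset=1$. Its partial isomorphism is $\varphi_\omega$. A pair $ee^{-1}$ or $e^{-1}e$ contributes a projection of $A$; moving these to the right gives $v_\omega=v_{\overline\omega}1_B$ for some $B$. Comparing source projections, $1_{\operatorname{dom}\varphi_\omega}=1_B1_{\operatorname{dom}\varphi_{\overline\omega}}$, and therefore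
\begin{equation}\label{eq:red}
v_\omega=v_{\overline\omega}\,1_{\operatorname{dom}\varphi_\omega}.
\end{equation}

\begin{definition}
The family $(v_e)_{e\in I}$ is \emph{$A$-free} if $E(v_\omega)=0$ for every nonempty reduced word $\omega$. It is a \emph{basis} of $A\subset M$ if moreover $A$ and the $v_e$ generate $M$. Its \emph{mass} is $\sum_e\mu(\operatorname{dom}\varphi_e)\in[0,\infty]$.
\end{definition}

The canonical unitaries of the free generators form a basis of $A\subset A\rtimes\mathbb{F}_I$. In particular, the $v_j$ of Proposition~\ref{prop:circle} form a basis of $L(\mathbb{Z})\subset M_\pi$ of mass $d$, with $\varphi_{v_j}(z)=\lambda_jz$. Subfamilies of $A$-free families are $A$-free, and elements equal to $0$ can be added to or removed from a basis. By \eqref{eq:red}, for a basis the span of the $v_\omega a$ with $\omega$ reduced and $a\in A$ is a weakly dense $*$-subalgebra of $M$. The point of the definition is that a basis reduces the inclusion $A\subset M$ to measurable data.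

\begin{lemma}[Uniqueness]\label{lem:U}
Let $(v_e)_{e\in I}$ and $(v'_e)_{e\in I}$ be bases of $A=L^\infty(X)\subset M$ and $A'=L^\infty(X')\subset M'$. Let $\theta\colon X\to X'$ be a measure preserving isomorphism with $\varphi_{v'_e}=\theta\varphi_{v_e}\theta^{-1}$ for all $e$. Then there is a trace preserving isomorphism $M\to M'$ with $v_e\mapsto v'_e$ and $a\mapsto a\circ\theta^{-1}$ for $a\in A$.
\end{lemma}

\begin{proof}
A monomial $a_0v_{e_1}^{\varepsilon_1}a_1\cdots v_{e_n}^{\varepsilon_n}a_n$ equals $v_\omega a$, where $a\in A$ is computed from the $a_j$ and the $\varphi_e$ alone. By \eqref{eq:red} its trace is $\tau(E(v_{\overline\omega})1_{\operatorname{dom}\varphi_\omega}a)$, which is $0$ if $\overline\omega\ne\emptyset$ and $\int_{\operatorname{dom}\varphi_\omega}a\,d\mu$ otherwise. The same computation in $M'$ gives the same number, and the moment principle applies.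
\end{proof}

So two inclusions are isomorphic once they have bases with conjugate partial isomorphisms, and the task is to change bases. The first two operations are those of Section~\ref{sec:four}; both preserve the mass.

\begin{lemma}[Cutting and gluing]\label{lem:C}
Let $(v_e)_{e\in I}$ be a basis of $A\subset M$.
\begin{itemize}
\item[(1)] If $\operatorname{dom}\varphi_e=\bigsqcup_kD_{e,k}$ for each $e$, then $(v_e1_{D_{e,k}})_{e,k}$ is a basis.
\item[(2)] Let $I=\bigsqcup_sI_s$ be such that for each $s$ the domains of the $\varphi_e$, $e\in I_s$, are pairwise disjoint, and so are their ranges. Then the elements $v_s=\sum_{e\in I_s}v_e$ form a basis, and $\varphi_{v_s}=\bigsqcup_{e\in I_s}\varphi_e$.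
\end{itemize}
\end{lemma}

\begin{proof}
(1) The pieces generate because $v_e$ is their sum. Let $(e_1,k_1)^{\varepsilon_1}\cdots(e_n,k_n)^{\varepsilon_n}$ be reduced and nonempty, let $y$ be the corresponding product of pieces, and let $\omega=e_1^{\varepsilon_1}\cdots e_n^{\varepsilon_n}$. If $\omega$ is reduced, then $y=v_\omega1_D$ for some $D$ by \eqref{eq:expand}, so $E(y)=0$. Otherwise there is $j$ with $e_j=e_{j+1}=e$ and $\varepsilon_j=-\varepsilon_{j+1}$, and then $k_j\ne k_{j+1}$. The product of these two letters is $v_e1_{D_{e,k_j}}1_{D_{e,k_{j+1}}}v_e^*=0$ or $1_{D_{e,k_j}}v_e^*v_e1_{D_{e,k_{j+1}}}=0$, so $y=0$.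

(2) By the rule for sums, $v_s\in\mathcal{GN}(A)$ and the $v_e$, $e\in I_s$, are pieces of $v_s$ whose domains partition $\operatorname{dom}\varphi_{v_s}$; likewise for the adjoints. So the $v_s$ generate. The terms of the product for a nonempty reduced word $s_1^{\varepsilon_1}\cdots s_n^{\varepsilon_n}$ are the $v_\omega$ with $\omega=e_1^{\varepsilon_1}\cdots e_n^{\varepsilon_n}$ and $e_j\in I_{s_j}$. Each such $\omega$ is reduced, since $e_j=e_{j+1}$ with $\varepsilon_j=-\varepsilon_{j+1}$ would give $s_j=s_{j+1}$ with opposite exponents. So all terms have expectation zero.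
\end{proof}

\begin{example}\label{ex:Nkappa}
Cut the element $\ell_{\lfloor\kappa\rfloor}$ of the basis $w,\ell_1,\ell_2,\dots$ of $A_0\subset N_\infty$ along $[0,r)$ and $[r,1)$, and pass to a subfamily. This shows that the generators of $N_\kappa$ listed in the introduction form a basis of $A_0\subset N_\kappa$. It consists of $w$, with $\varphi_w=T_0$, and of loops of total mass $\kappa-1$, so its mass is $\kappa$.
\end{example}

\section{A short disproof of the conjecture}\label{sec:short}

For a countable infinite subgroup $\Lambda\le\mathbb{T}$ let $\pi_\Lambda$ be the direct sum, over $\lambda\in\Lambda$ and $i\in\mathbb{N}$, of a plane with rotation $\lambda$. It is infinite dimensional, almost periodic and faithful, and $\Lambda_{\pi_\Lambda}=\Lambda$.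

\begin{proposition}\label{prop:short}
For all countable infinite subgroups $\Sigma,\Lambda\le\mathbb{T}$ we have $M_{\pi_\Sigma}\cong M_{\pi_\Lambda}$.
\end{proposition}

\begin{proof}
In the basis of Proposition~\ref{prop:circle} for $\pi_\Lambda$, each rotation $z\mapsto\lambda z$ with $\lambda\in\Lambda$ is implemented by countably infinitely many unitaries; the second unitaries of all the planes are counted under $\lambda=1$. So $A=L^\infty(\mathbb{T})\subset M_{\pi_\Lambda}$ has a basis $(v_{\lambda,i})_{\lambda\in\Lambda,i\in\mathbb{N}}$ with $\varphi_{v_{\lambda,i}}(z)=\lambda z$, and $A\subset M_{\pi_\Sigma}$ has a basis $(v'_{\sigma,i})_{\sigma\in\Sigma,i\in\mathbb{N}}$ with $\varphi_{v'_{\sigma,i}}(z)=\sigma z$.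

By Lemma~\ref{lem:Lambda} and (D) there is a measure preserving isomorphism $\theta$ of $\mathbb{T}$ with $\theta(\Sigma z)=\Lambda\theta(z)$ for almost every $z$. Put $T_\sigma(z)=\theta(\sigma\theta^{-1}(z))$. This is a free action of $\Sigma$ whose orbits are the $\Lambda$-orbits. The role of the two tables in Section~\ref{sec:four} is played by the sets
\[
B_{\sigma,\lambda}=\{z\in\mathbb{T}:T_\sigma z=\lambda z\}.
\]
For fixed $\sigma$ the sets $(B_{\sigma,\lambda})_\lambda$ partition $\mathbb{T}$, since $T_\sigma z\in\Lambda z$ and $\Lambda$ acts freely. For fixed $\lambda$ the sets $(B_{\sigma,\lambda})_\sigma$ partition $\mathbb{T}$, since $\lambda z$ lies in the $T$-orbit of $z$ and $T$ is free.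

Cut each $v_{\lambda,i}$ into the pieces $v_{\lambda,i}1_{B_{\sigma,\lambda}}$, $\sigma\in\Sigma$. For fixed $(\sigma,i)$ the pieces with $\lambda\in\Lambda$ have disjoint domains $B_{\sigma,\lambda}$ and disjoint ranges $\lambda B_{\sigma,\lambda}=T_\sigma B_{\sigma,\lambda}$. By Lemma~\ref{lem:C} the elements $w_{\sigma,i}=\sum_\lambda v_{\lambda,i}1_{B_{\sigma,\lambda}}$ form a basis of $A\subset M_{\pi_\Lambda}$, with $\varphi_{w_{\sigma,i}}=T_\sigma=\theta\varphi_{v'_{\sigma,i}}\theta^{-1}$. Lemma~\ref{lem:U} gives the isomorphism.
\end{proof}

Taking for $\Sigma\cong\mathbb{Z}$ and $\Lambda\cong\mathbb{Z}^2$ the two groups of the introduction, the pair $\pi_\Sigma,\pi_\Lambda$ contradicts the conjecture. Moreover, the known result quoted in the introduction gives $M_\pi\cong M_{\pi_{\Lambda_\pi}}$ for every $\pi$ as in Theorem~\ref{thm:A}: both representations have weakly mixing part $0$, infinite dimension and the same subgroup of $\mathbb{T}$. Together with Proposition~\ref{prop:short} this is a first proof of Theorem~\ref{thm:A}.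

The argument needs all elements of $\Lambda$ to occur equally often among the generators. This fails for a general $\pi$, and it is impossible in finite dimension, where finitely many unitaries generate the orbits of an infinite group. Cutting and gluing never change the set of pairs $(x,\varphi_e(x))$. To go further we must form products of generators without destroying freeness.

\section{Moving generators and swapping treeings}\label{sec:swap}

The first operation with products is an analogue of the Nielsen move $e\mapsto xey$ on the generators of a free group.

\begin{lemma}[Moving]\label{lem:M}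
Let $(v_e)_{e\in I_0\sqcup I_1}$ be a basis of $A\subset M$. For $e\in I_1$ let $x_e,y_e$ be words in $I_0$ with $\operatorname{ran}\varphi_e\subset\operatorname{dom}\varphi_{x_e}$ and $\operatorname{dom}\varphi_e\subset\operatorname{ran}\varphi_{y_e}$. Replacing $v_e$ by $v'_e=v_{x_e}v_ev_{y_e}$ for all $e\in I_1$ gives a basis of the same mass, with $\varphi_{v'_e}=\varphi_{x_e}\varphi_e\varphi_{y_e}$.
\end{lemma}

\begin{proof}
The two inclusions give $v_{x_e}^*v'_ev_{y_e}^*=1_{\operatorname{dom}\varphi_{x_e}}v_e1_{\operatorname{ran}\varphi_{y_e}}=v_e$, so the new family generates. They also give $\operatorname{dom}\varphi_{v'_e}=\varphi_{y_e}^{-1}(\operatorname{dom}\varphi_e)$, so the mass is unchanged. The product of new generators along a nonempty reduced word $\omega$ is $v_{\omega'}$, where $\omega'$ arises from $\omega$ by the substitution $e\mapsto e$ for $e\in I_0$ and $e\mapsto x_eey_e$ for $e\in I_1$. This substitution is an automorphism of $\mathbb{F}_{I_0\sqcup I_1}$, with inverse $e\mapsto x_e^{-1}ey_e^{-1}$ on $I_1$. So $\overline{\omega'}\ne\emptyset$, and $E(v_{\omega'})=0$ by \eqref{eq:red}.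
\end{proof}

Moving leaves the elements of $I_0$ untouched. The next example, the smallest case of Theorem~\ref{thm:B}(a), shows how these can be replaced as well.

\begin{example}\label{ex:plane}
Let $\pi$ be the rotation of $\mathbb{R}^2$ by $\lambda$ of infinite order. Then $A\subset M_\pi$ has the basis $v,h$ with $\varphi_v(z)=\lambda z$ and $h$ a loop. Let $\lambda'$ be another element of infinite order. By (D) there is an automorphism $T$ of $\mathbb{T}$, conjugate to the rotation by $\lambda'$, whose orbits are the orbits of $\lambda$. Write $Tz=\lambda^{n(z)}z$ and put $w=\sum_nv^n1_{\{n(z)=n\}}$, so $\varphi_w=T$. Locally, a power of $w$ is a power of $v$: $\mathbb{T}$ is partitioned into sets $D$ with $w^k1_D=v^m1_D$ and $T^kz=\lambda^mz$ on $D$. If $k\neq0$ then $m\ne0$, because $T^k$ has no fixed points; so a reduced word in $w,h$ is locally a reduced word in $v,h$, and the pair $w,h$ is $A$-free. On the set where $\lambda z=T^kz$ we get $\lambda^mz=\lambda z$, so $m=1$ because $\lambda$ has infinite order; thus $v$ is locally a power of $w$, and $w,h$ generate. By Lemma~\ref{lem:U}, $M_\pi$ is isomorphic to the crossed product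 for the rotation by $\lambda'$.
\end{example}

The example used that each pair of equivalent points is joined by exactly one reduced word in $v$, and by exactly one in $w$. This property has a name.

\begin{definition}
A family $(\varphi_e)_{e\in I}$ of partial isomorphisms is a \emph{treeing} of the relation that it generates if for every nonempty reduced word $\omega$ the set $\{x\in\operatorname{dom}\varphi_\omega:\varphi_\omega(x)=x\}$ is null.
\end{definition}

An aperiodic automorphism $T$ is a treeing of its orbit relation. In general, consider the \emph{graph} of the family: its vertices are the points of $X$, and each pair $(e,x)$ with $x\in\operatorname{dom}\varphi_e$ is an edge joining $x$ and $\varphi_e(x)$. Multiple edges and loops may occur, and they count as cycles. The connected components are the classes of the relation.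

\begin{lemma}\label{lem:forest}
If the graph of $(\varphi_e)_{e\in I}$ has no cycles, the family is a treeing.
\end{lemma}

\begin{proof}
Let $\varphi_\omega(x)=x$ with $\omega$ nonempty. Reading $\omega$ from the right gives a closed walk from $x$, in which a letter $e$ crosses an edge $(e,y)$ forward and a letter $e^{-1}$ crosses it backward. At a vertex of the walk at maximal distance from $x$ in the tree, the walk arrives and leaves along the same edge, the unique one toward $x$. The two letters are $e$ and $e^{-1}$, so $\omega$ is not reduced.
\end{proof}

\begin{lemma}[Swapping treeings]\label{lem:S}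
Let $(v_e)_{e\in I_0\sqcup I_1}$ be a basis of $A\subset M$ such that $(\varphi_e)_{e\in I_0}$ is a treeing of a relation $\mathcal{S}$. Let $(\psi_s)_{s\in J}$ be another treeing of the same relation $\mathcal{S}$. Then there are $w_s\in\mathcal{GN}(A)$ with $\varphi_{w_s}=\psi_s$ such that $(w_s)_{s\in J}\cup(v_e)_{e\in I_1}$ is a basis.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rel}(i), $\operatorname{dom}\psi_s=\bigsqcup_\omega D_{s,\omega}$ over reduced words $\omega$ in $I_0$, with $\psi_s=\varphi_\omega$ on $D_{s,\omega}$. The elements $v_\omega1_{D_{s,\omega}}$ have disjoint domains, and disjoint ranges because $\psi_s$ is injective. So $w_s=\sum_\omega v_\omega1_{D_{s,\omega}}$ lies in $\mathcal{GN}(A)$ and $\varphi_{w_s}=\psi_s$.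

\emph{Local form of words.} Let $\beta=s_1^{\varepsilon_1}\cdots s_n^{\varepsilon_n}$ be a word in $J$. Expand $w_\beta$ along the pieces $v_\omega1_{D_{s,\omega}}$ and their adjoints. The term for a choice $(\omega_1,\dots,\omega_n)$ is $w_\beta1_D$ by \eqref{eq:expand}. Moving its projections to the right, it is also a piece of $v_{\beta'}$ with $\beta'=\omega_1^{\varepsilon_1}\cdots\omega_n^{\varepsilon_n}$, and hence of $v_{\overline{\beta'}}$ by \eqref{eq:red}. We conclude:
\begin{quote}
$(*)$ $\operatorname{dom}\psi_\beta$ has a partition into sets $D$, each with a reduced word $\gamma$ in $I_0$ such that $D\subset\operatorname{dom}\varphi_\gamma$ and $w_\beta1_D=v_\gamma1_D$. In particular $\psi_\beta=\varphi_\gamma$ on $D$.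
\end{quote}
If $\beta$ is reduced and nonempty and $D$ is nonnull, then $\gamma\ne\emptyset$: otherwise $\psi_\beta$ is the identity on $D$, and $(\psi_s)$ is a treeing. For $\beta=\emptyset$ take $D=X$ and $\gamma=\emptyset$.

\emph{Freeness.} A nonempty reduced word in $J\sqcup I_1$ has the form $\Omega=\beta_0f_1^{\varepsilon_1}\beta_1\cdots f_m^{\varepsilon_m}\beta_m$ with $m\ge0$, $f_j\in I_1$ and $\beta_j$ reduced, possibly empty, words in $J$. Expand the corresponding product along the partitions $(*)$ of the factors $w_{\beta_j}$. A nonzero term is a piece of $v_{\Omega'}$ with $\Omega'=\gamma_0f_1^{\varepsilon_1}\gamma_1\cdots f_m^{\varepsilon_m}\gamma_m$, where $\gamma_j$ is reduced and $\gamma_j=\emptyset$ exactly when $\beta_j=\emptyset$. A cancellation in $\Omega'$ could only occur between $f_j^{\varepsilon_j}$ and $f_{j+1}^{\varepsilon_{j+1}}$ with $\gamma_j=\emptyset$, and it would then occur in $\Omega$. So $\Omega'$ is reduced and nonempty, and the term has expectation zero.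

\emph{Generation.} Let $e\in I_0$. By Lemma~\ref{lem:rel}(i), $\operatorname{dom}\varphi_e=\bigsqcup_\beta D'_\beta$ over reduced words $\beta$ in $J$, with $\varphi_e=\psi_\beta$ on $D'_\beta$. Fix $\beta$ and a pair $(D,\gamma)$ from $(*)$ with $D\cap D'_\beta$ nonnull. On this set $\varphi_\gamma=\varphi_e$, so $\varphi_{e^{-1}\gamma}$, and with it $\varphi_{\overline{e^{-1}\gamma}}$, is the identity there. Since $(\varphi_e)_{e\in I_0}$ is a treeing, $\overline{e^{-1}\gamma}=\emptyset$, that is, $\gamma=e$. Hence $w_\beta1_{D\cap D'_\beta}=v_e1_{D\cap D'_\beta}$. Summing over $D$ and $\beta$ gives $v_e=\sum_\beta w_\beta1_{D'_\beta}$.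
\end{proof}

Freeness used that the new family is a treeing, and generation that the old one is. Both are needed. In $N_2$, with $I_0=\{w\}$, lifting the family $(T_0,T_0)$ gives $w$ twice, which is not free. With $I_0=\{w,\ell_1\}$, which is not a treeing, lifting $T_0$ to $w$ loses $\ell_1$.

\section{The normal form}\label{sec:normal}

To apply Lemma~\ref{lem:S} to an arbitrary basis we must find a treeing among its pieces, that is, choose a spanning tree in each component of the graph in a Borel way. We also need its mass, since what is left over will be turned into loops. A tree on $k$ points has $k-1$ edges, so for finite classes the mass is an average of $1-1/k$. Hyperfiniteness allows us to build the trees on finite classes, where a greedy choice works and edges can be counted, and to pass to the limit.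

\begin{lemma}[Spanning treeing]\label{lem:T}
Let $(\varphi_e)_{e\in I}$ be partial isomorphisms of $(X,\mu)$ generating a hyperfinite relation $\mathcal{S}$ with infinite classes. Then there are Borel sets $C_e\subset\operatorname{dom}\varphi_e$ such that $(\varphi_e|_{C_e})_{e\in I}$ is a treeing of $\mathcal{S}$ and $\sum_e\mu(C_e)=1$.
\end{lemma}

\begin{proof}
Write $\mathcal{S}=\bigcup_{n\ge1}\mathcal{R}_n$ with $\mathcal{R}_n$ increasing Borel relations with finite classes. A class of $\mathcal{R}_n$ need not be connected in the graph of the family, so we pass to components. Let $\mathcal{E}_n$ be the set of edges whose endpoints are $\mathcal{R}_n$-equivalent, and let $\mathcal{R}'_n\subset\mathcal{R}_n$ be the relation of being connected by edges in $\mathcal{E}_n$. The $\mathcal{R}'_n$ increase. Two $\mathcal{S}$-equivalent points are joined by a finite path, whose edges lie in $\mathcal{E}_n$ for large $n$, so $\bigcup_n\mathcal{R}'_n=\mathcal{S}$.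

Identify $I$ with a subset of $\mathbb{N}$, fix a Borel linear order on $X$, and order the edges $(e,x)$ lexicographically. The $\mathcal{E}_n$-edges inside one $\mathcal{R}'_n$-class are well ordered, because there are finitely many for each $e$. Put $\mathcal{T}_0=\emptyset$. Let $\mathcal{T}_n$ be the union of $\mathcal{T}_{n-1}$ and the set of \emph{new} edges: those $\epsilon\in\mathcal{E}_n$ whose endpoints are not connected by a path of edges each of which lies in $\mathcal{T}_{n-1}$ or is an $\mathcal{E}_n$-edge preceding $\epsilon$. Then $\mathcal{T}_n\subset\mathcal{E}_n$. Paths from $x$ are indexed by words, so the definition involves only countably many Borel conditions, and $\{x:(e,x)\in\mathcal{T}_n\}$ is Borel.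

\emph{$\mathcal{T}_n$ has no cycles.} By induction a cycle in $\mathcal{T}_n$ contains an edge outside $\mathcal{T}_{n-1}$. Let $\epsilon$ be the largest such edge. The remaining edges of the cycle connect its endpoints, and each lies in $\mathcal{T}_{n-1}$ or precedes $\epsilon$, so $\epsilon$ is not new. This includes loops, whose endpoints are connected by the empty path.

\emph{$\mathcal{T}_n$ connects each $\mathcal{R}'_n$-class.} Otherwise let $\epsilon$ be the least $\mathcal{E}_n$-edge of the class whose endpoints are not connected in $\mathcal{T}_n$. It is not new, so its endpoints are connected by edges of $\mathcal{T}_{n-1}$ and preceding $\mathcal{E}_n$-edges of the same class. All of these have endpoints connected in $\mathcal{T}_n$, a contradiction.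

Let $\mathcal{T}=\bigcup_n\mathcal{T}_n$ and $C_e=\{x:(e,x)\in\mathcal{T}\}$. Then $\mathcal{T}$ is the graph of $(\varphi_e|_{C_e})$; it has no cycles and connects every $\mathcal{S}$-class. By Lemma~\ref{lem:forest} the family is a treeing of $\mathcal{S}$. Let $f_n(x)$ be the number of $e$ with $(e,x)\in\mathcal{T}_n$. The sum of $f_n$ over an $\mathcal{R}'_n$-class with $k$ points is the number $k-1$ of edges of a spanning tree. By Lemma~\ref{lem:rel}(ii), $\int f_n\,d\mu=\int(1-|[x]_{\mathcal{R}'_n}|^{-1})\,d\mu(x)$, which tends to $1$ because the classes of $\mathcal{S}$ are infinite. By monotone convergence $\sum_e\mu(C_e)=1$.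
\end{proof}

\begin{theorem}[Normal form]\label{thm:normal}
Let $(X,\mu)$ be a standard nonatomic probability space. Let $A=L^\infty(X)\subset M$ have a basis $(v_e)_{e\in I}$ of mass $\kappa\in[0,\infty]$ such that the relation $\mathcal{S}$ generated by the $\varphi_e$ is ergodic and hyperfinite. Then $\kappa\ge1$, and there is a trace preserving isomorphism $M\to N_\kappa$ carrying $A$ onto $A_0$.
\end{theorem}

\begin{proof}
We transform the basis into one that matches the basis of Example~\ref{ex:Nkappa}.

\emph{Step 1: one unitary carries the relation.} The classes of $\mathcal{S}$ are infinite by Lemma~\ref{lem:rel}(iii). Cut each $v_e$ along the set $C_e$ of Lemma~\ref{lem:T} and its complement. This gives a basis indexed by $I_0\sqcup I_1$ such that $(\varphi_e)_{e\in I_0}$ is a treeing of $\mathcal{S}$ of mass $1$. So $\kappa\ge1$, and $I_1$ has mass $\kappa-1$. The orbit relation of $T_0$ is ergodic, and hyperfinite by (OW), so (D) gives an isomorphism $\theta\colon X\to X_0$ carrying $\mathcal{S}$ to it. The automorphism $T=\theta^{-1}T_0\theta$ is aperiodic with orbit relation $\mathcal{S}$, so it is a treeing of $\mathcal{S}$.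 By Lemma~\ref{lem:S} we replace $(v_e)_{e\in I_0}$ by one unitary $w'$ with $\varphi_{w'}=T$.

\emph{Step 2: the other generators become loops.} For $e\in I_1$ we have $\varphi_e(x)\in\{T^nx:n\in\mathbb{Z}\}$. After cutting, $\varphi_e=T^{n_e}$ on its domain $D_e$ for a single integer $n_e$. Replace $v_e$ by $w'^{-n_e}v_e$ (Lemma~\ref{lem:M}). Now $v_e$ is a loop on $D_e$, and $\sum_{e\in I_1}\mu(D_e)=\kappa-1$. If $\kappa=1$, all loops are $0$, and we pass to Step 4.

\emph{Step 3: the loops are stacked.} The sets $D_e$ may overlap in any pattern; we move them so that they tile copies of $X$. Enumerate $I_1$ and lay out consecutive intervals $J_e$ of length $\mu(D_e)$, which fill $[0,\kappa-1)$. An interval $J_e$ has length at most $1$, so it meets at most two of the intervals $[j-1,j)$, $j\ge1$. Since $\mu$ is nonatomic we can cut $D_e$ into two sets of the corresponding measures, and so assume $J_e\subset[j_e-1,j_e)$ for an integer $j_e$. Put $D'_e=\theta^{-1}(J_e-(j_e-1))$. Then $\mu(D'_e)=\mu(D_e)$. For fixed $j$ the sets $D'_e$ with $j_e=j$ partition $X$ if $j\le\kappa-1$, and they partition $\theta^{-1}([0,r))$ if $\kappa<\infty$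 and $j=\lfloor\kappa\rfloor$, where $r=\kappa-\lfloor\kappa\rfloor$. By Lemma~\ref{lem:rel}(iv), $D_e=\bigsqcup_nD_{e,n}$ with $D'_e=\bigsqcup_nT^nD_{e,n}$. Cut $v_e$ accordingly and replace $v_e1_{D_{e,n}}$ by $w'^nv_e1_{D_{e,n}}w'^{-n}$ (Lemma~\ref{lem:M}), a loop on $T^nD_{e,n}$. For each $j$, glue the loops with $j_e=j$ into one element $\ell'_j$ (Lemma~\ref{lem:C}(2)).

\emph{Step 4.} The basis now consists of $w'$ with $\varphi_{w'}=\theta^{-1}T_0\theta$, of loops $\ell'_j$ on $X$ for $1\le j\le\kappa-1$, and, if $\kappa<\infty$, of a loop on $\theta^{-1}([0,r))$, which is $0$ when $r=0$. Lemma~\ref{lem:U} applies.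
\end{proof}

\begin{remark}
The theorem shows that $N_\kappa$ does not depend on the choice of $T_0$. Ergodicity is used for the infinite classes, for (D), and for moving the loops. Without it, the indicator function of an invariant set commutes with $A$ and all $v_e$, so $M$ is not a factor, whereas $N_\kappa$ is one for $\kappa>1$. Hyperfiniteness is used for the value $1$ in Lemma~\ref{lem:T} and for (D). It cannot be dropped: for a free ergodic action of $\mathbb{F}_2$, such as a Bernoulli shift, $A\subset A\rtimes\mathbb{F}_2$ has a basis of mass $2$ and $A$ is maximal abelian (by the first step of the proof of Lemma~\ref{lem:factor}), while $\ell_1\in N_2$ commutes with $A_0$ and does not lie in it.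
\end{remark}

\section{The classification in the almost periodic case}\label{sec:class}

\begin{lemma}\label{lem:factor}
For $d\in\{2,3,\dots,\infty\}$ the algebra $N_d=A_0\rtimes\mathbb{F}_d$ is a \emph{II}$_1$ factor.
\end{lemma}

\begin{proof}
Let $x=\sum_gx_gu_g$ be central, and let $\chi\colon\mathbb{F}_d\to\mathbb{Z}$ be the homomorphism with $\chi(w)=1$ and $\chi(\ell_j)=0$, so that $g$ acts by $T_0^{\chi(g)}$. Comparing coefficients in $ax=xa$ for $a\in A_0$ gives $x_g\,(a-a\circ g^{-1})=0$. Letting $a$ run through a countable family that separates points, we see that $x_g$ vanishes outside the fixed point set of $g$. Since $T_0$ is aperiodic, $x_g=0$ unless $g\in K=\ker\chi$.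

Let $g\in K\setminus\{e\}$. For $h\in K$ the unitary $u_h$ commutes with $A_0$, so $u_hxu_h^*=x$ gives $x_{hgh^{-1}}=x_g$. In a free group the centralizer of a nontrivial element is cyclic. The elements $\ell_1$ and $w\ell_1w^{-1}$ of $K$ do not commute, so one of them, call it $h$, does not commute with $g$. No power $h^k$ with $k\ne0$ commutes with $g$, for otherwise $g$ and $h$ would both lie in the cyclic centralizer of $h^k$. So the elements $h^kgh^{-k}$ are distinct, and $\sum_k\|x_{h^kgh^{-k}}\|_2^2<\infty$ forces $x_g=0$. Thus $x\in A_0$. Commutation with $w$ means $T_0$-invariance, so $x$ is scalar. A factor with a faithful normal trace that contains $A_0$ is infinite dimensional, hence of type II$_1$.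
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a) and (c), and of Theorem~\ref{thm:A}]
Let $\pi$ be faithful. Then $\Lambda_\pi$ is infinite by Lemma~\ref{lem:Lambda}, which excludes $d=1$. By Proposition~\ref{prop:circle}, $L(\mathbb{Z})\subset M_\pi$ has a basis of $d$ unitaries, so of mass $d$, whose rotations generate the relation $\mathcal{R}_{\Lambda_\pi}$. This relation is ergodic and hyperfinite by Lemma~\ref{lem:Lambda}. Theorem~\ref{thm:normal} and Lemma~\ref{lem:factor} give (a), and Theorem~\ref{thm:A} is the case $d=\infty$.

Now let $d=\infty$. If $\pi$ is faithful, $M_\pi\cong N_\infty$ is a factor. If not, $\pi(1)$ has finite order, and by (b) $M_\pi\cong L^\infty([0,1])\,\overline{\otimes}\,L(\mathbb{F}_\infty)$, which has diffuse center. Both cases occur. This proves (c).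
\end{proof}

\section{Amplifications}\label{sec:amp}

Let $N$ be a II$_1$ factor and $t>0$. Choose $n\ge t$ and a projection $p\in M_n(\mathbb{C})\otimes N$ with $(\operatorname{Tr}\otimes\tau)(p)=t$. The \emph{amplification} $N^t=p(M_n(\mathbb{C})\otimes N)p$ is a II$_1$ factor that is well defined up to isomorphism; $N^1\cong N$, $(N^s)^t\cong N^{st}$, and for $t\le1$ it is the corner $pNp$ with $p\in N$, $\tau(p)=t$. The \emph{fundamental group} of $N$ is $\{t>0:N^t\cong N\}$, and two II$_1$ factors are \emph{stably isomorphic} if one is an amplification of the other. We also recall that if a projection $p$ in a von Neumann algebra $M$ has central support $1$, meaning that no central projection other than $1$ dominates $p$, then $z\mapsto zp$ is an isomorphism from the center of $M$ onto the center of $pMp$.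

To compute a corner of $N_\kappa$ we take $p\in A_0$ and look for a basis adapted to $p$: one in which the points outside the support of $p$ are dead ends of the graph, so that no reduced word from the support to itself passes through them.

\begin{proposition}\label{prop:corner}
Let $0<c\le\infty$, let $D\subset X_0$ have measure $t\in(0,1)$, and put $p=1_D$. Then $pN_{1+c}p\cong N_{1+c/t}$, and $p$ has central support $1$ in $N_{1+c}$.
\end{proposition}

\begin{proof}
Put $N=N_{1+c}$ and let $\mathcal{S}$ be the orbit relation of $T_0$. A central projection that dominates $p$ dominates $w^npw^{-n}=1_{T_0^nD}$ for all $n$, and these sets cover $X_0$ by ergodicity.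

\emph{An adapted treeing.} By Poincar\'e recurrence almost every point of $D$ returns to $D$ infinitely often in the future and in the past. So the first return map $T_D$ is an aperiodic automorphism of $D$, measure preserving by Lemma~\ref{lem:rel}(i), and its orbits are the sets $[x]_{\mathcal{S}}\cap D$. For $k\ge1$ let $D_k$ be the set of $x\notin D$ such that $k$ is the least positive integer with $T_0^kx\in D$. The set $U=\bigcup_{k\ge1}T_0^{-k}D$ satisfies $T_0^{-1}U\subset U$, so it is invariant, hence conull, and the $D_k$ partition $X_0\setminus D$. Put $\psi_k=T_0^k|_{D_k}$, with range in $D$. In the graph of $\{T_D\}\cup\{\psi_k\}_k$, the points of $D$ in a class form a line, and each point outside $D$ is a leaf attached to the line by one edge. So the family generates $\mathcal{S}$ and is a treeing by Lemma~\ref{lem:forest}.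

\emph{An adapted basis.} Start from the basis of Example~\ref{ex:Nkappa}. By Lemma~\ref{lem:S} replace $w$ by elements $w_D$ and $y_k$ with partial isomorphisms $T_D$ and $\psi_k$. Cut the loops along $D$ and the $D_k$, and replace a piece $\ell$ supported in $D_k$ by $y_k\ell y_k^*$; Lemma~\ref{lem:M} applies because the domain and range of $\ell$ lie in $D_k=\operatorname{dom}\psi_k$. We obtain a basis $\{w_D\}\cup\{y_k\}_k\cup\{\ell'_f\}_f$, where $\ell'_f$ is a loop on a set $C_f\subset D$ and $\sum_f\mu(C_f)=c$.

\emph{The corner.} The algebra $pNp$ is the weak closure of the span of the elements $pv_\omega pa$ with $\omega$ reduced and $a\in A_0$. Let $\omega$ be reduced with $pv_\omega p\ne0$, and suppose that it contains a letter $y_k$. This is not the last letter, since $y_kp=y_k1_{D_k}p=0$. The letter to its right must have range meeting $D_k$. The ranges of $w_D^{\pm1}$, $y_l$ and $\ell_f'^{\pm1}$ lie in $D$, and the range of $y_l^*$ is $D_l$. So the next letter is $y_k^*$, and $\omega$ is not reduced. Applying this to $\omega^{-1}$ shows that $\omega$ contains no $y_k^*$ either. Hence $pNp$ is generated by $A_0p$, $w_D$ and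 the $\ell'_f$. The expectation of $pNp$ onto $A_0p$ for the normalized trace is the restriction of $E$, so this family is a basis of $A_0p\subset pNp$. For the normalized measure on $D$ its mass is $(t+c)/t=1+c/t$. It generates the orbit relation of $T_D$, which is hyperfinite by (OW). This relation is ergodic: a $T_D$-invariant set $B\subset D$ is the intersection of $D$ with the $T_0$-invariant set $\bigcup_nT_0^nB$. Theorem~\ref{thm:normal} gives $pNp\cong N_{1+c/t}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(d)]
Write $\kappa=1+c$. The algebras $N_2$ and $N_\infty$ are factors by Lemma~\ref{lem:factor}. By Proposition~\ref{prop:corner}, $N_{1+c}$ is a factor if and only if $N_{1+c/t}$ is, for $0<t<1$. For $1<c<\infty$ the algebra $N_{1+c}$ is the corner of $N_2$ with $t=1/c$. For $0<c<1$ the algebra $N_2$ is the corner of $N_{1+c}$ with $t=c$. So all $N_{1+c}$ are factors, of type II$_1$ since they contain $A_0$.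

The proposition now reads $N_{1+c}^t\cong N_{1+c/t}$ for $0<t\le1$. For $t>1$, apply this with $c/t$ and $1/t$ to get $N_{1+c/t}^{1/t}\cong N_{1+c}$, and amplify by $t$. For $c=\infty$ the formula says $N_\infty^t\cong N_\infty$ for all $t$. For finite $c,c'>0$ it gives $N_{1+c'}\cong N_{1+c}^{c/c'}$, so these factors are stably isomorphic. They have the same fundamental group, because $N^t\cong N$ if and only if $(N^s)^t\cong N^s$: both directions follow from $(N^s)^t\cong(N^t)^s$ by amplifying with $s$ or $1/s$. Finally $N_{d'}\cong N_d^t$ with $t=\frac{d-1}{d'-1}$, so $N_d\cong N_{d'}$ if and only if $t\in\mathcal{F}$.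
\end{proof}

\section{Adding copies of the regular representation}\label{sec:regular}

In the regular representation on $\ell^2_{\mathbb{R}}(\mathbb{Z})$ the translates of a basis vector are orthogonal, so conjugation by $u$ moves the corresponding semicircular element to free copies of itself. This makes it free from everything else, including $u$.

\begin{lemma}\label{lem:regular}
Let $\sigma=\sigma'\oplus k\cdot\ell^2_{\mathbb{R}}(\mathbb{Z})$, with $\sigma'$ an orthogonal representation on $H'$ and $k\in\{0,1,\dots,\infty\}$. Then $M_\sigma\cong M_{\sigma'}*L(\mathbb{F}_k)$.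
\end{lemma}

\begin{proof}
There is nothing to prove for $k=0$. Write $k\cdot\ell^2_{\mathbb{R}}(\mathbb{Z})=\bigoplus_{n\in\mathbb{Z}}K_n$ with $\dim K_0=k$ and $K_n=\sigma(n)K_0$. Put $\alpha=\Gamma(\sigma(1))$, $P=\Gamma(H')''$ and $Q_n=\Gamma(K_n)''=\alpha^n(Q_0)$. By (V1) the algebras $P$ and $Q_n$, $n\in\mathbb{Z}$, are free and generate the free Gaussian algebra of $\sigma$, and $\alpha(P)=P$. The subalgebra generated by $P$ and $u$ is $M_{\sigma'}$, and $Q_0\cong L(\mathbb{F}_k)$. They generate $M_\sigma$, since $Q_n=u^nQ_0u^{-n}$. It remains to show that they are free.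

Consider $y=x_0b_1x_1\cdots b_rx_r$ with $r\ge1$, $b_i\in Q_0$ of trace zero, $x_1,\dots,x_{r-1}\in M_{\sigma'}$ of trace zero, and $x_0,x_r\in M_{\sigma'}$ of trace zero or equal to $1$. We need $\tau(y)=0$. By the Kaplansky density theorem an element of trace zero in $M_{\sigma'}$ is a strong limit of a bounded net of finite sums $\sum_na_nu^n$, $a_n\in P$, and subtracting the traces we may take $\tau(a_0)=0$. Splitting $a_n=(a_n-\tau(a_n))+\tau(a_n)$, we may assume that $x_i=a_iu^{n_i}$, where either $a_i\in P$ has trace zero, or $a_i=1$; in the second case $n_i\ne0$ when $0<i<r$. With $m_i=n_0+\dots+n_i$, moving the powers of $u$ to the right gives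
\[
y=a_0\,\alpha^{m_0}(b_1)\,\alpha^{m_0}(a_1)\,\alpha^{m_1}(b_2)\cdots\alpha^{m_{r-1}}(b_r)\,\alpha^{m_{r-1}}(a_r)\,u^{m_r}.
\]
Here $\alpha^{m_{i-1}}(b_i)\in Q_{m_{i-1}}$ has trace zero. Two consecutive factors $\alpha^{m_{i-1}}(b_i)$ and $\alpha^{m_i}(b_{i+1})$ are either separated by an element of trace zero in $P$, or adjacent with $m_{i-1}\ne m_i$. After deleting the factors equal to $1$, the element in front of $u^{m_r}$ is a nonempty alternating product of trace zero elements from the free family $P,(Q_n)_n$, so it has trace zero. Hence $\tau(y)=0$, both for $m_r=0$ and for $m_r\ne0$.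
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(e)]
By Lemma~\ref{lem:regular}, $M_\sigma\cong M_{\sigma_{\mathrm{ap}}}*L(\mathbb{F}_k)$. The isomorphism $M_{\sigma_{\mathrm{ap}}}\cong N_d$ of part (a) preserves the trace, so it extends to the free products.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Raum}
Sven Raum, \emph{On the classification of free Bogoljubov crossed product von Neumann algebras by the integers}, arXiv:1212.3132 (2012).

\end{thebibliography}
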